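\title{Regular graphs of asymptotically maximal energy}

\begin{abstract}
The energy of a graph is the sum of the absolute values of its adjacency eigenvalues. For a $k$-regular graph on $n$ vertices it is at most $\sqrt{k}\,n$. We prove a conjecture stated by Nikiforov: for every $\varepsilon>0$ there are $\delta>0$ and $k_0$ such that $k$-regular graphs on $n$ vertices with energy at least $(1-\varepsilon)\sqrt{k}\,n$ exist whenever $n\delta>k>k_0$ and $kn$ is even. The graphs contain a spanning subgraph defined by discrete logarithms modulo a prime, and their energy is bounded from below by pairing with an explicit matrix of operator norm one; this bound survives the changes needed to reach every degree and every order. We also show that, for $k\ge2$, the conditions $k\to\infty$ and $k/n\to0$ are necessary for energy $(1-o(1))\sqrt{k}\,n$, and that the best $\delta$ lies between $\frac{32}{17}\varepsilon-O(\varepsilon^2)$ and $2\varepsilon-\varepsilon^2$.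
\end{abstract}

\section{The problem and the results}\label{sec:intro}

All graphs are finite and simple, the \emph{order} of a graph is its number of vertices, and a graph is identified with its adjacency matrix. If $G$ has order $n$ and eigenvalues $\lambda_1\ge\dots\ge\lambda_n$, its \emph{energy} is the trace norm
\[
\|G\|_*=|\lambda_1|+\dots+|\lambda_n| .
\]
Let $G$ be $k$-regular with $k\ge1$. Then $\sum_i\lambda_i^2=\operatorname{tr}G^2=kn$, and the Cauchy--Schwarz inequality gives
\begin{equation}\label{eq:CS}
\|G\|_*\le\sqrt{k}\,n ,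
\end{equation}
with equality exactly when every eigenvalue is $\pm\sqrt k$. Thus, for fixed $n$ and $k$, the energy measures how evenly the sum of squares $kn$ is spread over the spectrum. Since $k$ itself is an eigenvalue, with the all-ones vector as eigenvector, equality in \eqref{eq:CS} forces $k=1$; a perfect matching has eigenvalues $\pm1$ and attains it. For $k\ge2$ one asks how close to \eqref{eq:CS} one can come. For $n>k\ge1$ with $kn$ even, put
\[
e(n,k)=\max\Big\{\frac{\|G\|_*}{\sqrt k\,n}\ :\ G\text{ is a $k$-regular graph of order }n\Big\}.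
\]
The set is not empty: on $\mathbb Z_n$, join two vertices at cyclic distance at most $k/2$, and also antipodal vertices if $k$ is odd.

The first examples are far from the bound. The complete graph $K_{k+1}$ has eigenvalues $k$ and $-1$ ($k$ times), so its ratio $\|G\|_*/(\sqrt k\,n)$ is below $2/\sqrt k$; for $K_{k,k}$, with nonzero eigenvalues $\pm k$, the ratio is $1/\sqrt k$. Taking disjoint copies multiplies the energy and the order by the same factor and leaves the ratio unchanged. In both examples almost all of the sum of squares is spent on the eigenvalues $\pm k$. In general the eigenvalue $k$ takes the fraction $k/n$ of the sum of squares and returns only $k$ to the energy, so a ratio near $1$ with large degree needs a small density $k/n$. Bounded degree is a second obstruction: each row of $G^2$ has off-diagonal sum $k(k-1)$, so $G^2$ cannot be $kI$, and the discrepancy can be confined to a small proportion of the eigenvalues only if these are allowed to be much larger than $\sqrt k$, that is, if $k$ is large. The natural guess is that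 nothing else stands in the way. This is the following statement, posed as a conjecture in \cite{Nikiforov}, which we prove.

\begin{theorem}\label{thm:main}
For every $\varepsilon>0$ there are $\delta>0$ and $k_0$ such that, whenever $n\delta>k>k_0$ and $kn$ is even, there is a $k$-regular graph $G$ of order $n$ with
\[
\|G\|_*\ge(1-\varepsilon)\sqrt k\,n ;
\]
that is, $e(n,k)\ge1-\varepsilon$.
\end{theorem}

The second result determines the first-order dependence on the density up to a small periodic term. For real $\rho\ge1$ let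
\[
s(\rho)=\big\lceil\rho+\tfrac9{16}\big\rceil-\rho\in\big[\tfrac9{16},\tfrac{25}{16}\big),\qquad\Phi(\rho)=\big(1-\sqrt{s(\rho)}\big)^2 .
\]
The function $s$ is $1$-periodic, and its only discontinuities are jumps from $\frac9{16}$ to $\frac{25}{16}$. Since $(1-\frac34)^2=(1-\frac54)^2=\frac1{16}$, the function $\Phi$ is continuous and $1$-periodic. As $\sqrt s\in[\frac34,\frac54)$, we have $0\le\Phi\le\frac1{16}$, and $\Phi=0$ at the integers, where $s=1$.

\begin{theorem}\label{thm:quant}
There is an absolute constant $C>0$ such that for every $\theta>0$ there is $k_1(\theta)$ with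
\[
e(n,k)\ \ge\ 1-\frac{1+\Phi(n/k)}{2}\cdot\frac kn-C\Big(\frac kn\Big)^2-\theta
\]
for all $k\ge k_1(\theta)$ and $n\ge10k$ with $kn$ even. The coefficient of $k/n$ is at most $\frac{17}{32}$ in absolute value, and it is $\frac12$ when $k$ divides $n$.
\end{theorem}

Call $\delta>0$ \emph{admissible} for $\varepsilon$ if the conclusion of Theorem~\ref{thm:main} holds for $\varepsilon$, $\delta$ and some $k_0$, and let $\delta^*(\varepsilon)$ be the supremum of the admissible $\delta$.

\begin{theorem}\label{thm:upper}
\leavevmode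
\begin{enumerate}
\item[(a)] $e(n,k)\le\sqrt{1-k/n}+\sqrt k/n$.
\item[(b)] $e(n,k)\le1-\dfrac{1-1/k}{2(\sqrt k+1)^2}$.
\item[(c)] For sequences with $k_i\ge2$, we have $e(n_i,k_i)\to1$ if and only if $k_i\to\infty$ and $k_i/n_i\to0$. (For $k=1$, $e(n,1)=1$.)
\item[(d)] There is a constant $C'$ with
\[
\tfrac{32}{17}\varepsilon-C'\varepsilon^2\le\delta^*(\varepsilon)\le2\varepsilon-\varepsilon^2\qquad(0<\varepsilon<1).
\]
\item[(e)] For every prime power $Q$ there are $k$-regular graphs $G$ of order $n$ with $k\to\infty$, $k/n\to1/Q$ and $\|G\|_*/(\sqrt k\,n)\to\sqrt{1-1/Q}$. So (a) is asymptotically attained at these densities.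
\end{enumerate}
\end{theorem}

Since $\sqrt{1-k/n}\le1-\frac12\cdot\frac kn$, part (a) shows that the coefficient $\frac12$ in Theorem~\ref{thm:quant} for $k\mid n$ cannot be lowered.

The difficulty in Theorem~\ref{thm:main} is that it concerns every pair $(n,k)$ in a range, while an algebraic construction with a flat spectrum produces special pairs only. After the tools (Section~\ref{sec:tools}) and parts (a), (b), (e) of Theorem~\ref{thm:upper} (Section~\ref{sec:upper}), we construct in Section~\ref{sec:block} a two-parameter family of graphs together with a lower bound for the energy of every regular graph containing one of them. Section~\ref{sec:adjust} shows how to change degree and order, and Section~\ref{sec:main} proves Theorem~\ref{thm:main}. Section~\ref{sec:quant} refines the construction to prove Theorem~\ref{thm:quant}, and Section~\ref{sec:threshold} deduces parts (c) and (d) of Theorem~\ref{thm:upper}.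

\section{Trace norm duality and two textbook theorems}\label{sec:tools}

Let $M=\sum_i\lambda_iu_iu_i^T$ be a real symmetric matrix of order $n$, with $u_1,\dots,u_n$ an orthonormal basis of eigenvectors. We write $\|M\|_*=\sum_i|\lambda_i|$, $\|M\|_{op}=\max_i|\lambda_i|=\max_{|u|=1}|u^TMu|$, and $\|M\|_F^2=\sum_i\lambda_i^2$, which is also the sum of the squares of the entries. The \emph{sign} of $M$ is $\operatorname{sgn}M=\sum_i(\operatorname{sgn}\lambda_i)u_iu_i^T$, with $\operatorname{sgn}0=0$. A symmetric matrix $S$ with $\|S\|_{op}\le1$ is called a \emph{test matrix}; $\operatorname{sgn}M$ is one.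

\begin{lemma}\label{lem:dual}
Let $M,S,B$ be real symmetric matrices of order $n$.
\begin{enumerate}
\item[(i)] $|\operatorname{tr}(MS)|\le\|M\|_*\|S\|_{op}$, and $\operatorname{tr}(M\operatorname{sgn}M)=\|M\|_*$.
\item[(ii)] $\|M+B\|_*\ge\|M\|_*-\|B\|_*$.
\item[(iii)] $\|B\|_*\le\sqrt n\,\|B\|_F$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $\operatorname{tr}(MS)=\sum_i\lambda_i\,u_i^TSu_i$ and $|u_i^TSu_i|\le\|S\|_{op}$; for $S=\operatorname{sgn}M$ the $i$th term is $|\lambda_i|$. (ii) With $S=\operatorname{sgn}M$, part (i) gives $\|M+B\|_*\ge\operatorname{tr}(MS)+\operatorname{tr}(BS)\ge\|M\|_*-\|B\|_*$. (iii) This is the Cauchy--Schwarz inequality for the eigenvalues of $B$.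
\end{proof}

By (i), every test matrix $S$ gives the lower bound $\|M\|_*\ge\operatorname{tr}(MS)=\sum_{u,v}M_{uv}S_{uv}$, which is linear in the edges of $M$ and needs no knowledge of its spectrum.

A $d$-regular graph has operator norm $d$: the number $d$ is an eigenvalue, and if $w$ is an eigenvector for $\lambda$ and $|w_v|$ is its largest coordinate, then $|\lambda||w_v|\le d|w_v|$. The energy of a disjoint union is the sum of the energies. We write $I_m$, $J_m$, $\mathbf 1$ for the identity matrix, the all-ones matrix of order $m$ and the all-ones vector, $[\,\cdot\,]$ for the indicator of a statement, and $M\ge A$ for the entrywise inequality, which for graphs on the same vertex set means that $A$ is a subgraph of $M$. The Kronecker product has entries $(Y\otimes Z)_{(x,i),(y,j)}=Y_{xy}Z_{ij}$; it satisfies $(Y\otimes Z)(Y'\otimes Z')=YY'\otimes ZZ'$, and the eigenvalues of $Y\otimes Z$ are the products of those of $Y$ and $Z$.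

We use two classical theorems.

\medskip\noindent\textbf{Dirac's theorem.} A graph on $N\ge3$ vertices with minimum degree at least $N/2$ has a Hamilton cycle.

\medskip\noindent\textbf{Primes in progressions.} For every integer $g\ge1$ and every $\eta\in(0,1)$ there is $r_0(g,\eta)$ such that for all $r\ge r_0(g,\eta)$ the interval $((1-\eta)r,r]$ contains a prime $q\equiv1\pmod{2g}$. This follows from the prime number theorem for arithmetic progressions: the number of primes $q\le r$ with $q\equiv1\pmod{2g}$ is asymptotic to $c\,r/\log r$ with $c=c(g)>0$, so the number in $((1-\eta)r,r]$ is asymptotic to $\eta c\,r/\log r$.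

\section{Upper bounds, and graphs that meet them}\label{sec:upper}

Parts (a) and (b) of Theorem~\ref{thm:upper} quantify the two obstructions of Section~\ref{sec:intro}. Let $G$ be $k$-regular of order $n$ with eigenvalues $\lambda_1=k,\lambda_2,\dots,\lambda_n$.

\begin{proof}[Proof of Theorem~\ref{thm:upper}(a)]
We have $\sum_{i\ge2}\lambda_i^2=kn-k^2$. The Cauchy--Schwarz inequality applied to these $n-1$ eigenvalues gives the Koolen--Moulton bound
\[
\|G\|_*\le k+\sqrt{(n-1)k(n-k)}\le k+\sqrt k\,n\sqrt{1-k/n}.
\]
Divide by $\sqrt k\,n$.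
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}(b)]
Put $\xi_i=\lambda_i^2/k\in[0,k]$ and let $\mathbb E$ denote the average over $i=1,\dots,n$. Then $\mathbb E\xi=1$, so $\mathbb E(\sqrt\xi-1)^2=2-2\,\mathbb E\sqrt\xi$ and
\begin{equation}\label{eq:avg}
\frac{\|G\|_*}{\sqrt k\,n}=\mathbb E\sqrt\xi=1-\tfrac12\,\mathbb E(\sqrt\xi-1)^2 .
\end{equation}
The trace of $G^4$ counts closed walks of length $4$. Each vertex $v$ starts $k^2$ walks $v\,a\,v\,b\,v$ and $k(k-1)$ walks $v\,a\,b\,a\,v$ with $b\ne v$, and the two kinds differ in their middle vertex. Hence $\mathbb E\xi^2=\operatorname{tr}G^4/(nk^2)\ge2-\frac1k$ and $\mathbb E(\xi-1)^2=\mathbb E\xi^2-1\ge1-\frac1k$. Since $\xi\le k$,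
\[
(\sqrt\xi-1)^2=\frac{(\xi-1)^2}{(\sqrt\xi+1)^2}\ge\frac{(\xi-1)^2}{(\sqrt k+1)^2}.
\]
Average and insert into \eqref{eq:avg}.
\end{proof}

So in a graph with $k\ge2$ and ratio near $1$ the quantity $\mathbb E(\sqrt\xi-1)^2$ is small while $\mathbb E(\xi-1)^2\ge\frac12$: most eigenvalues are close to $\pm\sqrt k$, and a few are much larger. The extreme case is a matrix whose square is a combination of $I$ and $J$, where $k$ is the only exceptional eigenvalue. Symplectic geometry provides graphs that differ from such a matrix by the identity.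

\begin{proof}[Proof of Theorem~\ref{thm:upper}(e)]
Let $b$ be a nondegenerate alternating bilinear form on $\mathbb F_Q^{2d}$, so that $b(u,u)=0$ and $b(v,u)=-b(u,v)$. A subspace of dimension $m$ contains $\frac{Q^m-1}{Q-1}$ one-dimensional subspaces, called points. Let $L$ be the matrix indexed by all $n=\frac{Q^{2d}-1}{Q-1}$ points, with $L_{uv}=1$ if $b(u,v)=0$ and $L_{uv}=0$ otherwise. The condition does not depend on the representatives, $L$ is symmetric, and its diagonal entries are $1$. Row $u$ is the indicator of the hyperplane $u^\perp$, which has $\kappa=\frac{Q^{2d-1}-1}{Q-1}$ points. By nondegeneracy distinct points have distinct hyperplanes, and these meet in a subspace of dimension $2d-2$, with $\mu=\frac{Q^{2d-2}-1}{Q-1}$ points. Therefore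
\[
L^2=(\kappa-\mu)I+\mu J=Q^{2d-2}I+\mu J .
\]
The vector $\mathbf 1$ has eigenvalue $\kappa$, and on its orthogonal complement $L^2$ acts as $Q^{2d-2}$, so the other $n-1$ eigenvalues of $L$ are $\pm Q^{d-1}$. The matrix $G=L-I$ is a graph, regular of degree $k=\kappa-1=\frac{Q^{2d-1}-Q}{Q-1}$, and $\|G\|_*\ge(n-1)(Q^{d-1}-1)$. As $d\to\infty$ we have $k\to\infty$, $k/n\to1/Q$ and $k/Q^{2d-2}\to\frac Q{Q-1}$, hence
\[
\liminf\frac{\|G\|_*}{\sqrt k\,n}\ge\lim\frac{Q^{d-1}}{\sqrt k}=\sqrt{1-1/Q}.
\]
By (a) the upper limit is at most the same number.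
\end{proof}

For a fixed $Q$ the degrees of these graphs grow geometrically in $d$. To reach all degrees we need a family in which, at a fixed small density, the degrees are dense on the multiplicative scale.

\section{A graph from discrete logarithms}\label{sec:block}

The smallest member of the family shows the idea.

\begin{example}\label{ex:five}
On $\mathbb F_5$ let $C$ join $x,y$ when $x-y=\pm1$ (the nonzero squares) and let $D$ join them when $x-y=\pm2$ (the nonsquares). The signed matrix $C-D$ is circulant with first row $(0,1,-1,-1,1)$. The inner product of this row is $4$ with itself, $-1$ with the second row $(1,0,1,-1,-1)$ and $-1$ with the third row $(-1,1,0,1,-1)$; by symmetry and cyclic invariance, $(C-D)^2=5I_5-J_5$. So $C-D$ annihilates $\mathbf 1$ and, having trace $0$, has eigenvalues $\sqrt5,\sqrt5,-\sqrt5,-\sqrt5$ on $\mathbf 1^\perp$. This is a flat spectrum, but $C-D$ is not a graph. To turn signs into edges, replace each vertex by two and each sign by a permutation of order at most two: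
\[
A=C\otimes I_2+D\otimes T,\qquad T=\begin{pmatrix}0&1\\1&0\end{pmatrix}.
\]
This is a $4$-regular graph on the $10$ vertices $\mathbb F_5\times\mathbb Z_2$. On vectors $v\otimes(1,-1)^T$ it acts as $C-D$, and on vectors $v\otimes(1,1)^T$ it acts as $C+D=J_5-I_5$. The spectrum of $A$ is thus $\pm\sqrt5$ (twice each), $0$, $4$, and $-1$ (four times); the energy is $8+4\sqrt5>16.9$, while $\sqrt k\,n=20$. Half of the space sees the flat matrix. The other half, the vectors constant on the pairs, sees the complete graph, whose energy is small.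
\end{example}

To shrink the wasted half, we replace each vertex by $g$ vertices and the two classes of squares and nonsquares by $g$ classes; the wasted part then has proportion about $1/g$. Let $g\ge2$ and let $q$ be a prime with $q\equiv1\pmod{2g}$. Fix a generator $\omega$ of the cyclic group $\mathbb F_q^*$ and define $\operatorname{ind}:\mathbb F_q^*\to\mathbb Z_g$ by $\operatorname{ind}(\omega^a)=a\bmod g$. As $g\mid q-1$, this is a well-defined surjective homomorphism, so each value is taken exactly $(q-1)/g$ times. As $-1=\omega^{(q-1)/2}$ and $g\mid\frac{q-1}2$, we have $\operatorname{ind}(-1)=0$. Define $A=A_{q,g}$ on $\mathbb F_q\times\mathbb Z_g$ by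
\[
(x,i)\sim(y,j)\iff x\ne y\ \text{ and }\ \operatorname{ind}(x-y)=i+j .
\]
The relation is symmetric because $\operatorname{ind}(y-x)=\operatorname{ind}(x-y)$ and $i+j=j+i$. This is where $q\equiv1\pmod{2g}$ is needed and not only $q\equiv1\pmod g$: for $q=3$, $g=2$ one has $\operatorname{ind}(-1)=1$ and symmetry fails. View $A$ as a $q\times q$ array of $g\times g$ \emph{blocks}. The diagonal blocks are zero, and for $x\ne y$ the $(x,y)$ block is the permutation matrix of $i\mapsto\operatorname{ind}(x-y)-i$. Hence $A$ is a $(q-1)$-regular graph of order $gq$, of density below $1/g$. The graph of Example~\ref{ex:five} is $A_{5,2}$.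

The flat part of the spectrum lives on the range of the orthogonal projection
\[
P=\big(I_q-\tfrac1qJ_q\big)\otimes\big(I_g-\tfrac1gJ_g\big),
\]
which satisfies $P(J_q\otimes Z)=0$ and $P(Y\otimes J_g)=0$ for all $Y,Z$.

\begin{lemma}\label{lem:block}
\leavevmode
\begin{enumerate}
\item[(i)] $PA=AP=A-\frac1g(J_q-I_q)\otimes J_g$.
\item[(ii)] $PA^2=qP$.
\item[(iii)] The matrix $S_1=q^{-1/2}PA$ is symmetric, $S_1=PS_1P$, $S_1^2=P$ and $\|S_1\|_{op}=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Expand
\[
PA=A-\tfrac1g(I_q\otimes J_g)A-\tfrac1q(J_q\otimes I_g)A+\tfrac1{qg}(J_q\otimes J_g)A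
\]
and compute entries at $((x,i),(y,j))$. The entry of $(I_q\otimes J_g)A$ is a column sum of the $(x,y)$ block, namely $[x\ne y]$. The entry of $(J_q\otimes I_g)A$ is the number of $z\ne y$ with $\operatorname{ind}(z-y)=i+j$, namely $\frac{q-1}g$. The entry of $(J_q\otimes J_g)A$ is the degree $q-1$. The last two terms of the expansion are $\mp\frac{q-1}{qg}J_q\otimes J_g$ and cancel, which gives the formula for $PA$. The formula is symmetric, so $AP=(PA)^T=PA$.

(ii) The entries of $A^2$ count common neighbors. The diagonal entries are $q-1$. Vertices $(x,i)$ and $(x,i')$ with $i\ne i'$ have no common neighbor $(y,j)$, since $i+j\ne i'+j$. Let $x\ne x'$. A common neighbor $(y,j)$ of $(x,i)$ and $(x',i')$ has $y\ne x,x'$, $\operatorname{ind}(x-y)=i+j$ and $\operatorname{ind}(x'-y)=i'+j$. For given $y$, such a $j$ exists, and is then unique, if and only if $\operatorname{ind}\frac{x-y}{x'-y}=i-i'$. The map $y\mapsto\frac{x-y}{x'-y}=1+\frac{x-x'}{x'-y}$ is a bijection from $\mathbb F_q\setminus\{x,x'\}$ to $\mathbb F_q\setminus\{0,1\}$, and the omitted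 value $1$ has index $0$. So there are $\frac{q-1}g-[i=i']$ common neighbors, and
\begin{align*}
A^2&=(q-1)I+(J_q-I_q)\otimes\big(\tfrac{q-1}gJ_g-I_g\big)\\
&=qI-J_q\otimes I_g+\tfrac{q-1}g(J_q-I_q)\otimes J_g .
\end{align*}
The projection $P$ annihilates the last two terms.

(iii) Symmetry and $S_1=PS_1P$ follow from $PA=AP$ and $P^2=P$. Also $S_1^2=\frac1qPAPA=\frac1qPA^2=P$, and $P\ne0$, so the eigenvalues of $S_1$ lie in $\{0,1,-1\}$ and are not all zero.
\end{proof}

\begin{remark}\label{rem:spectrum}
The whole spectrum of $A$ is now visible. On the range of $P$, of dimension $(q-1)(g-1)$, the eigenvalues are $\pm\sqrt q$. On the vectors $v\otimes\mathbf 1$ the matrix $A$ acts as $J_q-I_q$, because each off-diagonal block has row sums $1$; the eigenvalues are $q-1$ and $-1$ ($q-1$ times). The vectors $\mathbf 1\otimes w$ with $w\perp\mathbf 1$ are annihilated, because $A(J_q\otimes I_g)=\frac{q-1}gJ_q\otimes J_g$. So $\|A\|_*=(q-1)(g-1)\sqrt q+2(q-1)$, and the ratio $\|A\|_*/(\sqrt{q-1}\,gq)$ tends to $1-\frac1g$ as $q\to\infty$.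
\end{remark}

The degree $q-1$ is one less than a prime, so edges must be added, and we have no control over the spectrum of the added edges. The test matrix $S_1$ makes such control unnecessary. By Lemma~\ref{lem:block}(i), $\sqrt q\,S_1$ has entry $1-\frac1g$ on the edges of $A$, entry $0$ in the diagonal blocks and entry $-\frac1g$ elsewhere. An added edge therefore lowers $\operatorname{tr}(MS_1)$ by a small amount, wherever it is placed.

\begin{lemma}\label{lem:test}
If $M\ge A_{q,g}$ is a $k$-regular graph on $\mathbb F_q\times\mathbb Z_g$, then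
\[
\|M\|_*\ge\operatorname{tr}(MS_1)\ge g\sqrt q\,\Big(q-1-\frac kg\Big)=\sqrt k\,gq\cdot\frac{q-1-k/g}{\sqrt{qk}} .
\]
\end{lemma}

\begin{proof}
The first inequality is Lemma~\ref{lem:dual}(i). By Lemma~\ref{lem:block}(i),
\[
\operatorname{tr}(MPA)=\operatorname{tr}(MA)-\tfrac1g\operatorname{tr}\big(M\,((J_q-I_q)\otimes J_g)\big).
\]
Since $M\ge A$ are $0$--$1$ matrices, $\operatorname{tr}(MA)$ is the number $gq(q-1)$ of ones in $A$. The second trace counts the ones of $M$ in off-diagonal blocks and is at most $gqk$. Divide by $\sqrt q$.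
\end{proof}

\begin{remark}\label{rem:linear}
If $q-1=(1-\beta)k$ with $\beta$ small and $k$ large, the last fraction in Lemma~\ref{lem:test} is about $\sqrt{1-\beta}-1/(g\sqrt{1-\beta})$, so the relative loss caused by the added edges is linear in $\beta$. Parts (ii) and (iii) of Lemma~\ref{lem:dual}, applied to the $\beta k$-regular graph $M-A$, would lose $\sqrt{\beta k}\,gq$, a relative loss of $\sqrt\beta$. The linear rate is essential in Section~\ref{sec:quant}, where $\beta$ is of order $1/g$.
\end{remark}

\section{Changing the degree and the order}\label{sec:adjust}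

Three operations lead from $A_{q,g}$ to an arbitrary pair $(n,k)$: raising an even degree to a larger even degree, adding vertices at fixed even degree, and raising an even degree by one. The first is paid for by Lemma~\ref{lem:test}, so only containment matters. The other two are paid for by the triangle inequality.

\begin{lemma}\label{lem:adjust}
\leavevmode
\begin{enumerate}
\item[(a)] Let $k'\le k$ both be even and let $M'$ be a $k'$-regular graph of order $N\ge2k+2$. Then there is a $k$-regular graph $M\ge M'$ on the same vertices.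
\item[(b)] Let $k\ge2$ be even, let $M$ be a $k$-regular graph of order $N\ge2k+2$, and let $n\ge N$. There is a $k$-regular graph $G$ of order $n$ with $\|G\|_*\ge\|M\|_*-\sqrt{3kn(n-N)}$.
\item[(c)] Let $k\ge3$ be odd, let $n\ge2k$ be even, and let $G'$ be a $(k-1)$-regular graph of order $n$. There is a $k$-regular graph $G$ of order $n$ with $\|G\|_*\ge\|G'\|_*-n$. Consequently $e(n,k)\ge e(n,k-1)-2/\sqrt k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose the current graph is $d$-regular with $d$ even and $d<k$, so $d\le k-2$. Its complement is regular of degree $N-1-d\ge N-k+1\ge N/2$ and has a Hamilton cycle by Dirac's theorem. Adding the cycle gives a $(d+2)$-regular graph. Repeat until the degree is $k$.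

(b) A $k$-regular graph of order $N'\ge2k$ has a matching with $k/2$ edges. Indeed, if a maximal matching has $m$ edges, each of the $kN'/2$ edges of the graph meets one of its $2m$ endpoints, so $2mk\ge kN'/2$ and $m\ge N'/4\ge k/2$. Delete the $k/2$ edges of such a matching and join a new vertex to their $k$ distinct endpoints. The result is simple and $k$-regular, of order $N'+1$, and $3k/2$ pairs have changed adjacency. After $n-N$ steps we have a $k$-regular graph $G$ of order $n$. Let $M_0$ be $M$ with $n-N$ isolated vertices added, so $\|M_0\|_*=\|M\|_*$. The matrix $B=G-M_0$ has entries in $\{0,1,-1\}$, at most $3k(n-N)$ of them nonzero. Thus $\|B\|_*\le\sqrt{n\cdot3k(n-N)}$ by Lemma~\ref{lem:dual}(iii), and Lemma~\ref{lem:dual}(ii) finishes the proof.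

(c) The complement of $G'$ is regular of degree $n-k\ge n/2$, so it has a Hamilton cycle; as $n$ is even, every second edge of the cycle forms a perfect matching. Add it to $G'$. A perfect matching has energy $n$, so Lemma~\ref{lem:dual}(ii) gives the first claim. For an extremal $G'$, using $e(n,k-1)\le1$ and $\sqrt{1-1/k}\ge1-1/k$,
\[
e(n,k)\ge e(n,k-1)\sqrt{1-\tfrac1k}-\tfrac1{\sqrt k}\ge e(n,k-1)-\tfrac1k-\tfrac1{\sqrt k}\ge e(n,k-1)-\tfrac2{\sqrt k}.\qedhere
\]
\end{proof}

Part (b) needs $k$ even, since for odd $k$ there is no $k$-regular graph of odd order and vertices cannot be added one at a time. This is why odd degrees are always reduced to even ones through (c).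

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

The plan is to fix $g$ of order $1/\varepsilon$, choose $q$ just below $k+1$, complete $A_{q,g}$ to degree $k$, and fill the $n$ vertices with disjoint copies. Fewer than $gq$ vertices are left over, and the hypothesis $k<\delta n$ makes them a small fraction of $n$.

We may assume $\varepsilon<1$. Put
\[
\gamma=\frac\varepsilon2,\qquad g=\Big\lceil\frac8\gamma\Big\rceil\ge17,\qquad\eta=\frac\gamma{16},\qquad\delta=\frac{\gamma^2}{96g},\qquad k_0=1+\max\Big(r_0(g,\eta),\frac{16}{\varepsilon^2}\Big).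
\]

\medskip\noindent\textbf{Even degree.} We show that $e(n,k)\ge1-\gamma$ if $k$ is even, $k>k_0-1$ and $n>k/\delta$. Note that $k>16/\varepsilon^2>8/\gamma$. Since $k+1\ge r_0(g,\eta)$, there is a prime $q\equiv1\pmod{2g}$ with $(1-\eta)(k+1)<q\le k+1$. The numbers $q-1\le k$ are both even, and $N=gq>17\cdot\frac{31}{32}(k+1)\ge2k+2$. By Lemma~\ref{lem:adjust}(a) there is a $k$-regular graph $H\ge A_{q,g}$ of order $N$. We have $q-1>(1-\eta)k-\eta\ge(1-2\eta)k$ and $\sqrt{qk}\le k+1$, so Lemma~\ref{lem:test} gives
\[
\frac{\|H\|_*}{\sqrt k\,N}\ge\frac{q-1-k/g}{\sqrt{qk}}\ge\frac{1-2\eta-1/g}{1+1/k}\ge1-2\eta-\frac1g-\frac1k\ge1-\frac{3\gamma}8 ,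
\]
each of $2\eta$, $1/g$, $1/k$ being at most $\gamma/8$.

Let $m=\lfloor n/N\rfloor$. From $N\le g(k+1)\le2gk<2g\delta n$ and $2g\delta=\gamma^2/48\le\gamma/8<1$ we get $m\ge1$ and $0\le n-mN<N<2g\delta n$. The disjoint union of $m$ copies of $H$ is $k$-regular of order $mN\ge2k+2$, with energy at least $(1-\frac{3\gamma}8)\sqrt k\,mN$. Lemma~\ref{lem:adjust}(b) turns it into a $k$-regular graph $G$ of order $n$ with
\[
\frac{\|G\|_*}{\sqrt k\,n}\ge\Big(1-\frac{3\gamma}8\Big)(1-2g\delta)-\sqrt{6g\delta}\ge\Big(1-\frac{3\gamma}8\Big)\Big(1-\frac\gamma8\Big)-\frac\gamma4\ge1-\gamma ,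
\]
where we used $6g\delta=\gamma^2/16$.

\medskip\noindent\textbf{Odd degree.} Let $k>k_0$ be odd and $n>k/\delta$ with $kn$ even. Then $n$ is even, $n\ge2k$, $k-1>k_0-1$ and $n>(k-1)/\delta$. The even case and Lemma~\ref{lem:adjust}(c) give $e(n,k)\ge1-\gamma-2/\sqrt k$, and $2/\sqrt k\le\varepsilon/2$ because $k\ge16/\varepsilon^2$. So $e(n,k)\ge1-\varepsilon$. This proves Theorem~\ref{thm:main}. \qed

\section{The first-order term: proof of Theorem~\ref{thm:quant}}\label{sec:quant}

The $\delta$ of Section~\ref{sec:main} has order $\varepsilon^3$, while Theorem~\ref{thm:upper}(a) allows about $2\varepsilon$. There are two sources of loss. The first is the leftover $n-mN$, which can be as large as $N$. We remove it by using a single copy: with $\rho=n/k$, we take $g$ close to $\rho$ and $q$ close to $n/g$, so that $gq$ is close to $n$. The second is the subspace of vectors $v\otimes\mathbf 1$, which by Remark~\ref{rem:spectrum} contributes almost nothing and causes a loss of about $1/g\approx k/n$, twice the loss in (a). We deal with them in this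 order.

\subsection*{One copy}

Fix $X\ge10$. Until the last paragraph of this section, $\rho=n/k\in[10,X]$, and $o(1)$ denotes a quantity bounded in absolute value by a function of $X$ and $k$ alone that tends to $0$ as $k\to\infty$. For an integer $g$ with $\rho\le g<\rho+2$, let $q$ be the largest prime with $q\equiv1\pmod{2g}$ and $q\le n/g$, and put
\[
N=gq,\qquad u=\rho/g\in\big(\tfrac56,1\big].
\]

\begin{lemma}\label{lem:setup}
Let $k$ be even and large in terms of $X$.
\begin{enumerate}
\item[(i)] The prime $q$ exists, $q\le k$, $q/k=u+o(1)$, $N/n=1-o(1)$ and $2k+2\le N\le n$.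
\item[(ii)] Every $k$-regular graph $M\ge A_{q,g}$ on $\mathbb F_q\times\mathbb Z_g$ satisfies
\[
\frac{\operatorname{tr}(MS_1)}{\sqrt k\,n}\ge\sqrt u-\frac1{g\sqrt u}-o(1)\qquad\text{and}\qquad e(n,k)\ge\frac{\|M\|_*}{\sqrt k\,n}-o(1).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $n/g=uk\in(\frac56k,k]$. Given $\eta\in(0,1)$, if $\frac56k\ge r_0(g,\eta)$ for each of the finitely many integers $g\in[10,X+2]$, then $q$ exists and $(1-\eta)n/g<q\le n/g$. Hence $N/n=1-o(1)$ and $q/k=uN/n=u+o(1)$. Since $n\ge10k$, also $N\ge2k+2$ for large $k$.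

(ii) With $a=q/k$, Lemma~\ref{lem:test} gives
\[
\frac{\operatorname{tr}(MS_1)}{\sqrt k\,n}\ge\frac Nn\Big(\sqrt a-\frac1{g\sqrt a}-\frac1{k\sqrt a}\Big).
\]
On $[\frac12,1]$ the function $a\mapsto\sqrt a-1/(g\sqrt a)$ and its derivative are bounded independently of $g$, so (i) gives the first inequality. The second is Lemma~\ref{lem:adjust}(b), whose relative cost is $\sqrt{3(1-N/n)}=o(1)$.
\end{proof}

This already gives a loss linear in the density.

\begin{lemma}\label{lem:linear}
For even $k$ and $n/k\in[10,X]$ we have $e(n,k)\ge1-3k/n-o(1)$.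
\end{lemma}

\begin{proof}
Take $g=\lceil\rho\rceil$, so $u>1-\frac1g$. Since $q-1\le k$ are even and $N\ge2k+2$, Lemma~\ref{lem:adjust}(a) gives a $k$-regular $M\ge A_{q,g}$. As $\sqrt u\ge u>1-\frac1g$ and $1/\sqrt u\le2$, Lemma~\ref{lem:setup} and $\|M\|_*\ge\operatorname{tr}(MS_1)$ give $e(n,k)\ge1-\frac3g-o(1)\ge1-\frac3\rho-o(1)$.
\end{proof}

\subsection*{Using the wasted subspace}

In Lemma~\ref{lem:linear} the spare degree $k-(q-1)$ was spent on arbitrary edges. We now spend it on the subspace of vectors $v\otimes\mathbf 1$. Take a $t$-regular graph $R$ on $\mathbb F_q$ and fill the blocks of $A_{q,g}$ along the edges of $R$ with ones. This raises the degree by $(g-1)t$, and the new matrix acts on the vectors $v\otimes\mathbf 1$ as $J_q-I_q+(g-1)R$. If $R$ has nearly maximal energy, as Lemma~\ref{lem:linear} permits, this subspace contributes about $(g-1)\sqrt t\,q$ to the energy.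

How much degree should be spent? Write $s=g-\rho$, so $u=1-s/g$ and the spare degree is about $sk/g$. To first order in $1/g$, Lemma~\ref{lem:setup}(ii) gives $1-\frac s{2g}-\frac1g$. With $(g-1)t\approx sk/g$ and $q\approx n/g$, the new contribution relative to $\sqrt k\,n$ is about $\sqrt s/g$. The total loss is
\begin{equation}\label{eq:identity}
\frac1g\Big(1+\frac s2-\sqrt s\Big)=\frac{1+(1-\sqrt s)^2}{2g},
\end{equation}
which is smallest at $s=1$. But $g$ is an integer, so $s$ is prescribed modulo $1$. Of two candidates $s\le1\le s+1$, the first is at least as good when $1-\sqrt s\le\sqrt{s+1}-1$, that is, when $\sqrt s+\sqrt{s+1}\ge2$, and this means $s\ge\frac9{16}$. This explains the functions $s(\rho)$ and $\Phi(\rho)$.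

\medskip\noindent\textbf{Construction for even $k$.} Let $g=\lceil\rho+\frac9{16}\rceil\ge11$ and $s=s(\rho)=g-\rho$. Then $\rho<g<\rho+2$, so Lemma~\ref{lem:setup} applies with $u=1-s/g$. Put
\[
t=2\Big\lfloor\frac{k-q+1}{2(g-1)}\Big\rfloor,\qquad k'=q-1+(g-1)t .
\]
Both $t$ and $k'$ are even, and $0\le k-k'<2(g-1)$. Since $t$ differs from $\frac{k-q+1}{g-1}$ by less than $2$ and $q/k=\rho/g+o(1)=1-s/g+o(1)$,
\begin{equation}\label{eq:t}
\frac tk=\frac s{g(g-1)}+o(1),\qquad\frac tq=\frac s{\rho(g-1)}+o(1).
\end{equation}
The first relation shows that $t\ge ck$ for large $k$, with $c>0$ depending on $X$ only. From $10\le\rho\le X$, $10\le g-1<X+1$ and $\frac9{16}\le s<\frac{25}{16}$ we get $64\le\rho(g-1)/s\le\frac{16}9X(X+1)$, so for large $k$ the ratio $q/t$ lies in $[10,X']$ with $X'=2X(X+1)$. Lemma~\ref{lem:linear}, applied with $X'$ to order $q$ and even degree $t$, gives a $t$-regular graph $R$ on the vertex set $\mathbb F_q$ with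
\begin{equation}\label{eq:R}
\|R\|_*\ge\Big(1-\frac{3t}q-o(1)\Big)\sqrt t\,q .
\end{equation}
Let $M_R$ be obtained from $A_{q,g}$ by replacing the $(x,y)$ block by $J_g$ whenever $x$ and $y$ are adjacent in $R$. Then $M_R\ge A_{q,g}$ is a graph, regular of degree $(q-1-t)+gt=k'$. By Lemma~\ref{lem:adjust}(a) there is a $k$-regular graph $M=M_R+B$ of order $N$, where $B$ is a $(k-k')$-regular graph.

\medskip\noindent\textbf{The second test matrix.} The matrix $S_1$ vanishes on the vectors $v\otimes\mathbf 1$, so a second test matrix can be placed there. Let $U=\operatorname{sgn}R$ and $S_2=U\otimes\frac1gJ_g$. Since $S_1=PS_1P$ and $PS_2=0$, we have $S_1S_2=0$ and, transposing, $S_2S_1=0$. Thus $(S_1+S_2)^2=P+U^2\otimes\frac1gJ_g$ is a sum of two orthogonal projections with product zero, hence a projection, and $\|S_1+S_2\|_{op}\le1$.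

The entries of the $(x,y)$ block of $M_R$ sum to $g^2$ if $x,y$ are adjacent in $R$, to $0$ if $x=y$, and to $g$ otherwise. Therefore
\[
\operatorname{tr}(M_RS_2)=\operatorname{tr}\big((J_q-I_q-R+gR)\,U\big)=\operatorname{tr}(J_qU)-\operatorname{tr}U+(g-1)\|R\|_* ,
\]
using $\operatorname{tr}(RU)=\|R\|_*$. Because $R$ is regular of degree $t>0$, we have $U\mathbf 1=\mathbf 1$, so $\operatorname{tr}(J_qU)=\mathbf 1^TU\mathbf 1=q\ge\operatorname{tr}U$ and $\operatorname{tr}(M_RS_2)\ge(g-1)\|R\|_*$. The remaining edges cost little: $\|B\|_{op}=k-k'<2g$ and $\|S_2\|_*=\|U\|_*\le q$, so $|\operatorname{tr}(BS_2)|\le2gq\le2n$ by Lemma~\ref{lem:dual}(i). Altogether,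
\begin{equation}\label{eq:two}
\|M\|_*\ge\operatorname{tr}\big(M(S_1+S_2)\big)\ge\operatorname{tr}(MS_1)+(g-1)\|R\|_*-2n .
\end{equation}

\medskip\noindent\textbf{The estimate.} Put $\sigma=s/g\le\frac12$ and $\beta=\frac{3s}{\rho(g-1)}$. By \eqref{eq:R}, \eqref{eq:t} and $gq/n=1-o(1)$,
\[
\frac{(g-1)\|R\|_*}{\sqrt k\,n}\ge\frac{g-1}g\cdot\frac{gq}n\sqrt{\frac tk}\,\Big(1-\frac{3t}q-o(1)\Big)=\frac{g-1}g\sqrt{\frac s{g(g-1)}}\,(1-\beta)-o(1).
\]
Here $\frac{g-1}g\sqrt{\frac s{g(g-1)}}=\frac{\sqrt s}g\sqrt{1-\frac1g}\ge\frac{\sqrt s}g(1-\frac1g)$, and $\beta\le\frac1g$ because $3s<5$ and $\rho(g-1)\ge10(g-1)\ge5g$. So this term is at least $\frac{\sqrt s}g-\frac{2\sqrt s}{g^2}-o(1)$. For the first term of \eqref{eq:two} we use Lemma~\ref{lem:setup}(ii) with $u=1-\sigma$ and two inequalities valid for $0\le\sigma\le\frac12$: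
\[
\sqrt{1-\sigma}\ge1-\tfrac\sigma2-\tfrac{\sigma^2}2,\qquad(1-\sigma)^{-1/2}\le1+\sigma .
\]
The first holds since $(1-\frac\sigma2-\frac{\sigma^2}2)^2=1-\sigma-\sigma^2(\frac34-\frac\sigma2-\frac{\sigma^2}4)$, the second since $(1+\sigma)^2(1-\sigma)=1+\sigma(1-\sigma-\sigma^2)$, and both brackets are positive. Hence
\[
\frac{\operatorname{tr}(MS_1)}{\sqrt k\,n}\ge1-\frac s{2g}-\frac{s^2}{2g^2}-\frac1g-\frac s{g^2}-o(1).
\]
The last term of \eqref{eq:two} has relative size $2/\sqrt k=o(1)$. For $s<\frac{25}{16}$ we have $\frac{s^2}2+s+2\sqrt s<\frac54+\frac85+\frac52<6$. With $C=6$, identity \eqref{eq:identity} and $g>\rho$ give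
\[
\frac{\|M\|_*}{\sqrt k\,n}\ge1-\frac{1+(1-\sqrt s)^2}{2g}-\frac C{g^2}-o(1)\ge F(\rho)-o(1),
\]
where
\[
F(\rho)=1-\frac{1+\Phi(\rho)}{2\rho}-\frac C{\rho^2}.
\]
By Lemma~\ref{lem:setup}(ii), $e(n,k)\ge F(n/k)-o(1)$ for even $k$ and $n/k\in[10,X]$. The constant $C$ does not depend on $X$.

\medskip\noindent\textbf{Odd $k$.} Now $n$ is even, and $\rho'=n/(k-1)$ satisfies $0<\rho'-\rho=\rho/(k-1)\le X/(k-1)$, so $\rho'\in[10,X+1]$ for large $k$. The even case with $X+1$ in place of $X$ and Lemma~\ref{lem:adjust}(c) give $e(n,k)\ge F(\rho')-o(1)$. Since $\Phi$ is continuous, $F$ is uniformly continuous on $[10,X+1]$, and $F(\rho')=F(\rho)+o(1)$.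

\medskip\noindent\textbf{Unbounded $n/k$.} The argument above needs a bound on $n/k$, since the primes are chosen in finitely many progressions; Theorem~\ref{thm:main} covers the rest. Given $\theta>0$, let $\delta$ and $k_0$ be as in Theorem~\ref{thm:main} for $\varepsilon=\theta$, and let $X=\max(10,1/\delta)$. If $n/k>X$ and $k>k_0$, then $e(n,k)\ge1-\theta\ge F(n/k)-\theta$. If $10\le n/k\le X$, then $e(n,k)\ge F(n/k)-\theta$ as soon as $k$ is so large that the term $o(1)$ is at most $\theta$. Taking $k_1(\theta)$ above both thresholds proves the inequality of Theorem~\ref{thm:quant}. The statements on the coefficient follow from $\Phi\le\frac1{16}$ and from $\Phi=0$ at the integers. \qed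

\section{The converse and the best $\delta$}\label{sec:threshold}

\begin{proof}[Proof of Theorem~\ref{thm:upper}(c)]
Suppose $k_i\to\infty$ and $k_i/n_i\to0$. For each $\varepsilon>0$, Theorem~\ref{thm:main} gives $e(n_i,k_i)\ge1-\varepsilon$ for large $i$, and $e\le1$ by \eqref{eq:CS}; so $e(n_i,k_i)\to1$. Conversely, let $e(n_i,k_i)\to1$ with $k_i\ge2$. For $2\le k\le K$, part (b) gives $e(n,k)\le1-\frac1{4(\sqrt K+1)^2}$, so $k_i\le K$ for finitely many $i$ only, and $k_i\to\infty$. Then $\sqrt{k_i}/n_i<k_i^{-1/2}\to0$, and (a) forces $\sqrt{1-k_i/n_i}\to1$, that is, $k_i/n_i\to0$. The hypothesis $k_i\ge2$ cannot be dropped: a $1$-regular graph is a perfect matching, of energy $n$, so $e(n,1)=1$.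
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}(d)]
Let $0<\varepsilon<1$.

\emph{Upper bound.} Suppose some $\delta>2\varepsilon-\varepsilon^2$ is admissible, with threshold $k_0$. As $2\varepsilon-\varepsilon^2=1-(1-\varepsilon)^2<1$, there is a rational $c$ with $2\varepsilon-\varepsilon^2<c<\min(\delta,1)$, and $\sqrt{1-c}<1-\varepsilon$. Let $n\to\infty$ through even integers with $k=cn$ an integer. For large $n$ we have $n\delta>k>k_0$ and $kn$ is even, so $e(n,k)\ge1-\varepsilon$. But (a) gives $e(n,k)\le\sqrt{1-c}+\sqrt{c/n}<1-\varepsilon$ for large $n$, a contradiction.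

\emph{Lower bound.} Let $C$ be the constant of Theorem~\ref{thm:quant}, $C'=\max(8C,20)$ and $\delta=\frac{32}{17}\varepsilon-C'\varepsilon^2$. If $\delta\le0$, the bound holds because $\delta^*(\varepsilon)>0$ by Theorem~\ref{thm:main}. Let $\delta>0$. Maximizing the quadratic in $\varepsilon$ gives $\delta\le(\frac{32}{17})^2/(4C')<\frac1{10}$. Since $\delta\le\frac{32}{17}\varepsilon$,
\[
\tfrac{17}{32}\delta+C\delta^2\le\varepsilon-\tfrac{17}{32}C'\varepsilon^2+\big(\tfrac{32}{17}\big)^2C\varepsilon^2<\varepsilon ,
\]
because $\frac{17}{32}C'\ge4.25\,C$ while $(\frac{32}{17})^2C<3.6\,C$. Put $\theta=\varepsilon-\frac{17}{32}\delta-C\delta^2>0$. If $n\delta>k>k_1(\theta)$ and $kn$ is even, then $n>10k$ and $k/n<\delta$, and Theorem~\ref{thm:quant} gives $e(n,k)\ge1-\frac{17}{32}\delta-C\delta^2-\theta=1-\varepsilon$. So $\delta$ is admissible.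
\end{proof}

\begin{thebibliography}{9}

\bibitem{Nikiforov}
V.~Nikiforov, \emph{Remarks on the energy of regular graphs}, arXiv:1604.04275 (2016).

\end{thebibliography}
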